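\title{Orthonormal Strichartz estimates for the wave equation: failure at the critical exponent and the sharp Lorentz endpoint}

\begin{abstract}
We study Strichartz estimates for the wave propagator $e^{it\sqrt{-\Delta}}$ on $\mathbb{R}^d$, $d\ge2$, with families of initial data that are orthonormal in $\dot H^s$ and weights in $\ell^\beta$. A conjecture predicts the estimate up to and including the critical exponent $\beta_{d/2}(q,r)$ when $\frac dr>\frac{d-1}q$, and for $\beta<\frac q2$ otherwise. We show that the estimate fails at $\beta=\beta_{d/2}(q,r)$ for every admissible pair $(q,r)$, because many dyadic frequency shells contribute equally there. This endpoint is the only obstruction: the estimate holds for all $\beta<\beta_{d/2}(q,r)$ in the first case and for all $\beta<\frac q2$ in the second. At the critical exponent it holds with the Lorentz space $\ell^{\beta,1}$, which is optimal among the spaces $\ell^{\beta,p}$, and it holds with $\ell^\beta$ for frequency-localized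 data.
\end{abstract}

\section{Introduction}

\subsection{The estimate}
Let $d\ge2$, $D=\sqrt{-\Delta}$, $\widehat f(\xi)=\int e^{-ix\cdot\xi}f(x)\,dx$, and let
\[
Uf(t,x)=U(t)f(x)=e^{itD}f(x)=\frac1{(2\pi)^d}\int_{\mathbb R^d}e^{i(x\cdot\xi+t|\xi|)}\widehat f(\xi)\,d\xi
\]
be the one-sided wave propagator. We write $L^aL^b$ for $L^a_t(\mathbb R;L^b_x(\mathbb R^d))$ and $p'$ for the exponent conjugate to $p$. A pair $(q,r)$ is \emph{admissible} if
\begin{equation}\label{eq:adm}
q\in(2,\infty),\qquad r\in[2,\infty),\qquad \frac1q\le\frac{d-1}2\Big(\frac12-\frac1r\Big).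
\end{equation}
Since $q<\infty$, this forces $r>2$. Put $s=\frac d2-\frac dr-\frac1q$. We say that \eqref{eq:ONS} holds at $(q,r,\beta)$ if
\begin{equation}\label{eq:ONS}
\Big\|\sum_j\lambda_j|Uf_j|^2\Big\|_{L^{q/2}L^{r/2}}\lesssim\|\lambda\|_{\ell^\beta}\tag{ONS}
\end{equation}
for every finite or infinite family $(f_j)_j$ that is orthonormal in the homogeneous Sobolev space $\dot H^s(\mathbb R^d)$ and every $\lambda=(\lambda_j)_j\in\ell^\beta$, with a constant independent of the family and of $\lambda$. We shall see in \eqref{eq:crit} that $0<s<\frac d2$. For such $s$, $\dot H^s$ is the space of functions $f=D^{-s}g$, $g\in L^2$, with inner product $\langle D^sf,D^sf'\rangle_{L^2}$; it embeds in $L^{2d/(d-2s)}$, and $U(t)$ is unitary on it.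

For a single function, \eqref{eq:ONS} is the Strichartz estimate $\|Uf\|_{L^qL^r}\lesssim\|f\|_{\dot H^s}$, and the value of $s$ is forced by the dilation $f\mapsto f(\mu\,\cdot)$. The triangle inequality then gives \eqref{eq:ONS} with $\beta=1$, and this uses no orthogonality. Since $\|\lambda\|_{\ell^\beta}$ decreases as $\beta$ grows, the estimate becomes stronger as $\beta$ grows. For $N$ functions with $\lambda_j=1$ it bounds the density $\sum_j|Uf_j|^2$ by $N^{1/\beta}$ instead of $N$. The largest possible $\beta$ thus measures how far orthogonality of the data keeps the solutions from piling up.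

\subsection{Two obstructions and a conjecture}
For $\sigma>0$ define $\beta_\sigma(q,r)$ by $\frac\sigma{\beta_\sigma(q,r)}=\frac1q+\frac{2\sigma}r$, and write $\beta_c=\beta_c(q,r)=\beta_{d/2}(q,r)$. For admissible $(q,r)$,
\begin{equation}\label{eq:crit}
\frac1{\beta_c}=\frac2{dq}+\frac2r,\qquad d-2s=\frac d{\beta_c},\qquad s=\frac d{2\beta_c'},\qquad \frac1{\beta_c}\le\frac{d-1}{2d}+\frac{d+1}{dr}<1,
\end{equation}
where the last two inequalities use \eqref{eq:adm} and $r>2$. Hence $1<\beta_c<\frac r2$ and $0<s<\frac d2$.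

It is known that \eqref{eq:ONS} requires
\begin{equation}\label{eq:nec}
\beta\le\min\{\beta_c(q,r),\,q/2\},
\end{equation}
and \eqref{eq:crit} shows that $\beta_c\le\frac q2$ if and only if $\frac dr\ge\frac{d-1}q$. The two conditions come from two ways of arranging many solutions. The first is to spread them out in time. Let $\widehat f=c|\xi|^{-s-\frac{d-1}2}\mathbf 1_{\{1<|\xi|<2\}}$ have norm $1$ in $\dot H^s$ and let $f_j=U(-2\pi j)f$. In polar coordinates $\langle f_j,f_k\rangle_{\dot H^s}=\int_1^2e^{2\pi i(k-j)\rho}\,d\rho$, so the $f_j$ are orthonormal. Since $\widehat f\ge0$, the function $|Uf|$ is bounded below near the origin, and $Uf_j(t,x)=Uf(t-2\pi j,x)$. So $N$ of these functions give a left side $\gtrsim N^{2/q}$ and a right side $N^{1/\beta}$, and $\beta\le\frac q2$ follows. The second way is to pack as many functions as possible into a unit ball at frequency $2^k$. There is room for about $2^{kd}$ of them, their density is about $2^{k(d-2s)}$ on a unit region of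 space-time, and $2^{k(d-2s)}\lesssim2^{kd/\beta}$ means $\beta\le\beta_c$. Section~\ref{sec:shells} makes this precise.

On the positive side we shall use the following result of Frank--Sabin and Bez--Lee--Nakamura.

\begin{theorem}\label{thm:known}
Let $d\ge2$ and let $(q,r)$ be admissible. Then \eqref{eq:ONS} holds for $\beta\le\beta_{(d-1)/2}(q,r)$ when $\frac{d-1}r>\frac{d-2}q$, and for $\beta<\frac q2$ when $\frac{d-1}r\le\frac{d-2}q$.
\end{theorem}

The condition $\frac{d-1}r>\frac{d-2}q$ says that $\beta_{(d-1)/2}<\frac q2$. So Theorem~\ref{thm:known} reads: with $\sigma=\frac{d-1}2$, the estimate holds for $\beta\le\beta_\sigma$ where $\beta_\sigma<\frac q2$, and for $\beta<\frac q2$ elsewhere. The exponent $\beta_\sigma$ increases with $\sigma$, and \eqref{eq:nec} allows $\sigma$ up to $\frac d2$. It is natural to guess that the same statement holds with $\sigma=\frac d2$. This is the conjecture that we take from Bez, Kinoshita and Shiraki \cite{BKS}.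

\medskip
\noindent\textbf{Conjecture.} \emph{Let $d\ge2$ and let $(q,r)$ be admissible. Then \eqref{eq:ONS} holds}
\begin{enumerate}
\item[(i)] \emph{for $\beta\le\beta_c(q,r)$ when $\frac dr>\frac{d-1}q$;}
\item[(ii)] \emph{for $\beta<\frac q2$ when $\frac dr\le\frac{d-1}q$.}
\end{enumerate}

\subsection{Results}
Let $\lambda^*$ be the decreasing rearrangement of $|\lambda|$. The Lorentz sequence spaces are given by $\|\lambda\|_{\ell^{\beta,p}}=\big(\sum_n(n^{1/\beta}\lambda_n^*)^pn^{-1}\big)^{1/p}$ for $p<\infty$ and $\|\lambda\|_{\ell^{\beta,\infty}}=\sup_nn^{1/\beta}\lambda_n^*$. Thus $\ell^{\beta,\beta}=\ell^\beta$ and $\|\lambda\|_{\ell^{\beta,1}}=\sum_nn^{-1/\beta'}\lambda_n^*$.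

\begin{theorem}\label{thm:A}
Let $(q,r)$ be admissible and $\beta=\beta_c(q,r)$. Then \eqref{eq:ONS} fails. It fails even with $\|\lambda\|_{\ell^\beta}$ replaced by $\|\lambda\|_{\ell^{\beta,p}}$, for every $p>1$.
\end{theorem}

So part (i) of the Conjecture fails at $\beta=\beta_c$ for every $(q,r)$ in case (i) and every $d\ge2$. Case (i) is not empty (take $d=2$, $q=r=6$), and the Conjecture is false as stated. Everything else in it is true.

\begin{theorem}\label{thm:B}
Let $(q,r)$ be admissible.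
\begin{enumerate}
\item[(i$'$)] If $\frac dr>\frac{d-1}q$, then \eqref{eq:ONS} holds for all $\beta<\beta_c(q,r)$.
\item[(ii)] If $\frac dr\le\frac{d-1}q$, then \eqref{eq:ONS} holds for all $\beta<\frac q2$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:C}
Let $(q,r)$ be admissible, $\frac dr>\frac{d-1}q$ and $\beta=\beta_c(q,r)$.
\begin{enumerate}
\item[(a)] $\big\|\sum_j\lambda_j|Uf_j|^2\big\|_{L^{q/2}L^{r/2}}\lesssim\|\lambda\|_{\ell^{\beta,1}}$ for all families $(f_j)$ orthonormal in $\dot H^s$.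
\item[(b)] Let $\psi\in C_c^\infty(\{\frac12<|\xi|<2\})$ be real and radial and let $P$ be the Fourier multiplier with symbol $\psi$. Then $\big\|\sum_j\lambda_j|UPg_j|^2\big\|_{L^{q/2}L^{r/2}}\lesssim\|\lambda\|_{\ell^\beta}$ for all families $(g_j)$ orthonormal in $L^2$.
\end{enumerate}
\end{theorem}

By Theorem~\ref{thm:A}, the space $\ell^{\beta,1}$ in (a) is optimal among the spaces $\ell^{\beta,p}$. Together with \eqref{eq:nec} the theorems give the following picture. If $\frac dr>\frac{d-1}q$, then \eqref{eq:ONS} holds if and only if $\beta<\beta_c$. On the line $\frac dr=\frac{d-1}q$ it holds if and only if $\beta<\frac q2=\beta_c$. If $\frac dr<\frac{d-1}q$, it holds for $\beta<\frac q2$ and fails for $\beta>\frac q2$. Only the value $\beta=\frac q2$ in this last region is left undecided here, and it is not part of the Conjecture.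

\subsection{Plan of the proof}
Section~\ref{sec:shells} proves Theorem~\ref{thm:A}. The positive results are proved in dual form, as Schatten bounds for the operator $\int U(t)^*V(t)U(t)\,dt$ (Section~\ref{sec:tools}). The core is the estimate on one frequency shell, Theorem~\ref{thm:C}(b). By interpolation it suffices to prove it near one point $\mathbf A$ of the exponent diagram (Section~\ref{sec:reduction}); this is done in Section~\ref{sec:high} for $d\ge3$ and, by a different method, in Section~\ref{sec:two} for $d=2$. Section~\ref{sec:allshells} sums the shells by counting singular values, which gives Theorem~\ref{thm:C}(a) and Theorem~\ref{thm:B}(i$'$). Section~\ref{sec:second} obtains Theorem~\ref{thm:B}(ii) by interpolating with Theorem~\ref{thm:known}.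

For a function $\varrho$ on $\mathbb R^d$ we write $\varrho(D)$ for the Fourier multiplier with symbol $\varrho$, and $\varrho(2^{-k}D)$ for the one with symbol $\varrho(2^{-k}\xi)$. Inner products are linear in the first entry, and $\langle t\rangle=(1+t^2)^{1/2}$. Implicit constants may depend on $d$, on the exponents and on the fixed cutoff functions.

\section{Many frequency shells: proof of Theorem~\ref{thm:A}}\label{sec:shells}

It is easier to build an operator than a family of functions. Let $\gamma\ge0$ be a trace-class operator on $L^2(\mathbb R^d)$ whose range consists of functions with Fourier support in a compact annulus $\Omega\subset\mathbb R^d\setminus\{0\}$. Write $\gamma=\sum_j\lambda_j\langle\cdot,g_j\rangle g_j$ with $\lambda_j>0$ and $(g_j)$ orthonormal. Each $g_j$ lies in the range, so the functions $f_j=D^{-s}g_j$ are orthonormal in $\dot H^s$. Define $e_{t,x}\in L^2$ by $\widehat{e_{t,x}}(\xi)=e^{-i(x\cdot\xi+t|\xi|)}|\xi|^{-s}\mathbf 1_\Omega(\xi)$. By Plancherel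 $Uf_j(t,x)=\langle g_j,e_{t,x}\rangle$, so
\begin{equation}\label{eq:density}
\rho_\gamma(t,x):=\sum_j\lambda_j|Uf_j(t,x)|^2=\langle\gamma e_{t,x},e_{t,x}\rangle .
\end{equation}
The density is linear in $\gamma$, and the right side of \eqref{eq:ONS} depends only on the eigenvalues of $\gamma$.

The substitute for the projection onto the phase-space region $\{|y|\lesssim1,\ |\xi|\sim2^k\}$ is the following. Fix a radial $\psi_0\in C_c^\infty(\{1<|\xi|<2\})$ with $0\le\psi_0\le1$, $\psi_0\not\equiv0$, and $\chi\in C_c^\infty(\mathbb R^d)$ with $0\le\chi\le1$ and $\chi=1$ on $\{|y|\le1\}$. Put $P_k=\psi_0(2^{-k}D)$ and $\Gamma_k=P_k\chi^2P_k$. The operator $\Gamma_k$ acts on the functions with Fourier support in $\{2^k\le|\xi|\le2^{k+1}\}$ and vanishes on their orthogonal complement, so different $\Gamma_k$ act on orthogonal subspaces.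

\begin{lemma}\label{lem:shell}
We have $0\le\Gamma_k\le1$ and $\operatorname{Tr}\Gamma_k=C_02^{kd}$. There are $k_0\ge0$ and $c_0>0$ such that $\rho_{\Gamma_k}(t,x)\ge\frac{c_0}2\,2^{k(d-2s)}$ for $k>k_0$ and $|t|,|x|\le\frac14$.
\end{lemma}

\begin{proof}
We have $\Gamma_k=(\chi P_k)^*(\chi P_k)$ with $\|\chi P_k\|\le1$, and $\operatorname{Tr}\Gamma_k$ is the squared Hilbert--Schmidt norm of $\chi P_k$, which is $(2\pi)^{-d}\|\chi\|_2^2\,\|\psi_0(2^{-k}\cdot)\|_2^2=C_02^{kd}$. By \eqref{eq:density}, $\rho_{\Gamma_k}(t,x)=\|\chi P_ke_{t,x}\|_2^2$, and rescaling $\xi$ gives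
\[
P_ke_{t,x}(y)=2^{k(d-s)}G\big(-2^kt,2^k(y-x)\big),\qquad G(\tau,z)=\frac1{(2\pi)^d}\int e^{i(z\cdot\xi+\tau|\xi|)}|\xi|^{-s}\psi_0(\xi)\,d\xi .
\]
By Plancherel, $\|P_ke_{t,x}\|_2^2=c_02^{k(d-2s)}$ with $c_0=(2\pi)^{-d}\int|\xi|^{-2s}\psi_0^2>0$. We show that most of this mass lies in the unit ball. If $|z|\ge3|\tau|$, the phase of $G$ has gradient $z+\tau\xi/|\xi|$ of size at least $\frac23|z|$, and its higher derivatives are $O(|z|)$ on the support of $\psi_0$. Integrating by parts $d$ times gives $|G(\tau,z)|\le C|z|^{-d}$ when also $|z|\ge\frac34$. If $|t|,|x|\le\frac14$ and $|y|\ge1$, then $|y-x|\ge\frac34\ge3|t|$, so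
\[
\int_{|y|>1}|P_ke_{t,x}|^2\,dy\le C2^{2k(d-s)}2^{-2kd}\int_{|z|\ge3/4}|z|^{-2d}\,dz=C'2^{k(d-2s)}2^{-kd}.
\]
Hence $\|\chi P_ke_{t,x}\|_2^2\ge(c_0-C'2^{-kd})2^{k(d-2s)}$, and we choose $k_0$ with $C'2^{-k_0d}\le c_0/2$.
\end{proof}

One shell gives the necessary condition $\beta\le\beta_c$. For $\beta\ge1$ the eigenvalues of $\Gamma_k$ have $\ell^\beta$ norm at most $(\operatorname{Tr}\Gamma_k)^{1/\beta}\lesssim2^{kd/\beta}$, since they lie in $[0,1]$, while the density is $\gtrsim2^{k(d-2s)}=2^{kd/\beta_c}$ on a fixed box. At $\beta=\beta_c$ the two powers agree: \emph{every} shell saturates the estimate, and it does so on the \emph{same} box.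

\begin{example}
Let $d=2$, $q=r=6$, so $s=\frac12$ and $\beta_c=2$. Take $\gamma=\sum_k2^{-k}\Gamma_k$ over $K$ values $k>k_0$. On the box the densities add: $\rho_\gamma\ge\sum_k2^{-k}\cdot\frac{c_0}22^{k}=\frac{c_0}2K$. The eigenvalues add in $\ell^2$: $\sum_j\lambda_j^2=\sum_k2^{-2k}\operatorname{Tr}\Gamma_k^2\le\sum_k2^{-2k}C_02^{2k}=C_0K$. The estimate would give $K\lesssim K^{1/2}$.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\beta=\beta_c$, $K\ge1$ and $\gamma=\sum_{k=k_0+1}^{k_0+K}2^{-kd/\beta}\Gamma_k$, with eigenvalues $\lambda_j$. By Lemma~\ref{lem:shell} and $d-2s=d/\beta$ we have $\rho_\gamma\ge\frac{c_0}2K$ for $|t|,|x|\le\frac14$, so the left side of \eqref{eq:ONS} is $\gtrsim K$. The blocks are orthogonal, so the eigenvalues of $\gamma$ are those of the blocks taken together, and $\|\lambda\|_{\ell^\beta}^\beta=\sum_k2^{-kd}\operatorname{Tr}\Gamma_k^\beta\le C_0K$. The inequality $K\lesssim K^{1/\beta}$ fails for large $K$ because $\beta>1$ by \eqref{eq:crit}.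

For the Lorentz norms let $\mathcal N(\mu)=\#\{j:\lambda_j>\mu\}$. The block $k$ contributes only if $2^{-kd/\beta}>\mu$, and then at most $\operatorname{Tr}\Gamma_k/(\mu2^{kd/\beta})=C_0\mu^{-1}(2^{kd/\beta})^{\beta-1}$ eigenvalues. The sum over $k$ is geometric. With $\mu_K=2^{-(k_0+K)d/\beta}$ we get $\mathcal N(\mu)\lesssim\mu^{-1}\min(\mu^{-1},\mu_K^{-1})^{\beta-1}$, that is,
\[
\mu\,\mathcal N(\mu)^{1/\beta}\lesssim\min\big(1,(\mu/\mu_K)^{1/\beta'}\big),
\]
and $\mathcal N(\mu)=0$ for $\mu\ge1$. This gives $\|\lambda\|_{\ell^{\beta,\infty}}\lesssim1$. For $p<\infty$, since $\mathcal N(\mu)=n$ for $\lambda^*_{n+1}\le\mu<\lambda_n^*$, summation by parts gives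
\[
\int_0^\infty\big(\mu\mathcal N(\mu)^{1/\beta}\big)^p\frac{d\mu}\mu=\frac1p\sum_n\big(n^{p/\beta}-(n-1)^{p/\beta}\big)(\lambda_n^*)^p\sim\|\lambda\|_{\ell^{\beta,p}}^p .
\]
The integral over $(0,\mu_K)$ is $O(1)$ and the integral over $(\mu_K,1)$ is $O(\log\mu_K^{-1})=O(K+1)$. The estimate with $\ell^{\beta,p}$ would give $K\lesssim(K+1)^{1/p}$, which fails for large $K$ when $p>1$.
\end{proof}

The example leaves room for the positive results. For $p=1$ both sides are bounded by a multiple of $K+1$. For $\beta<\beta_c$ the normalized shell $2^{-kd/\beta}\Gamma_k$ is only guaranteed a density $2^{-kd(1/\beta-1/\beta_c)}$ on the box, and these numbers have a finite sum.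

\section{Duality and interpolation}\label{sec:tools}

\subsection{Schatten classes}
For a compact operator $S$ between Hilbert spaces let $s_1(S)\ge s_2(S)\ge\cdots$ be its singular values, $\|S\|_{\mathcal C^p}=\|(s_n(S))\|_{\ell^p}$ for $1\le p<\infty$, and let $\|S\|_{\mathcal C^\infty}$ be the operator norm. Let $\mathcal N(\mu;S)=\#\{n:s_n(S)>\mu\}$. We use these standard facts.
\begin{enumerate}
\item[(S1)] $s_n(S^*S)=s_n(SS^*)=s_n(S)^2$ and $s_n(BSB')\le\|B\|s_n(S)\|B'\|$. The $\mathcal C^2$ norm of an integral operator is the $L^2$ norm of its kernel. Since $|s_n(S)-s_n(S')|\le\|S-S'\|$, the $\mathcal C^p$ norm is lower semicontinuous under norm convergence.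
\item[(S2)] Von Neumann's trace inequality: $|\operatorname{Tr}(\Gamma S)|\le\sum_ns_n(\Gamma)s_n(S)$. Hence $|\operatorname{Tr}(\Gamma S)|\le\|\Gamma\|_{\mathcal C^{p'}}\|S\|_{\mathcal C^p}$, and $\|S\|_{\mathcal C^p}$ is the supremum of $|\operatorname{Tr}(\Gamma S)|$ over finite-rank $\Gamma$ with $\|\Gamma\|_{\mathcal C^{p'}}=1$.
\item[(S3)] Ky Fan's inequality $\mathcal N(\mu_1+\mu_2;S_1+S_2)\le\mathcal N(\mu_1;S_1)+\mathcal N(\mu_2;S_2)$, and Chebyshev's inequality $\mathcal N(\mu;S)\le\mu^{-p}\|S\|_{\mathcal C^p}^p$.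
\end{enumerate}
All our interpolations of Schatten bounds are instances of Stein interpolation in the following form.

\begin{lemma}\label{lem:stein}
Let $S_z$, $0\le\operatorname{Re}z\le1$, be compact operators with $\sup_z\|S_z\|<\infty$ such that $\langle S_zf,g\rangle$ is continuous on the strip and analytic inside. Let $1\le p_0,p_1\le\infty$, $0<\theta<1$, $\frac1p=\frac{1-\theta}{p_0}+\frac\theta{p_1}$, $p>1$. If $\|S_z\|_{\mathcal C^{p_j}}\le M_j$ for $\operatorname{Re}z=j$, $j=0,1$, then $\|S_\theta\|_{\mathcal C^p}\le M_0^{1-\theta}M_1^\theta$.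
\end{lemma}

\begin{proof}
Let $\Gamma=\sum_n\mu_n\langle\cdot,f_n\rangle e_n$ have finite rank, with $(e_n)$, $(f_n)$ orthonormal, $\mu_n>0$ and $\sum\mu_n^{p'}=1$. Define $\Gamma_z$ by replacing $\mu_n$ with $\mu_n^{p'((1-z)/p_0'+z/p_1')}$. Then $\Gamma_\theta=\Gamma$ and $\|\Gamma_z\|_{\mathcal C^{p_j'}}=1$ for $\operatorname{Re}z=j$. Apply the three lines theorem to the bounded analytic function $\operatorname{Tr}(\Gamma_zS_z)$ and use (S2).
\end{proof}

\subsection{Test functions and mixed norms}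
Let $\mathcal V$ be the set of finite linear combinations of indicators of bounded boxes in $\mathbb R\times\mathbb R^d$ with sides parallel to the axes. Each $V\in\mathcal V$ is constant on the cells of a finite rectangular grid, so the functions built from $V$ below again lie in $\mathcal V$. The set $\mathcal V$ is dense in $L^aL^b$ for $a,b<\infty$. Hence for $2<q,r<\infty$ and locally integrable $\rho\ge0$, the norm $\|\rho\|_{L^{q/2}L^{r/2}}$ is the supremum of $\iint V\rho$ over $0\le V\in\mathcal V$ with $\|V\|_{L^aL^b}=1$. Here and below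
\[
a=(q/2)',\qquad b=(r/2)',\qquad\text{so}\qquad \frac1a=1-\frac2q,\quad\frac1b=1-\frac2r,
\]
and subscripts on $q,r$ pass to $a,b$.

Let $V\in\mathcal V$ with $\|V\|_{L^aL^b}=1$, $a,b<\infty$. Put $F(t)=\|V(t)\|_{L^b}$ and $H=|V|/F$ on $\{V\ne0\}$, so that $|V|=FH$ with $\|F\|_{L^a}=1$ and $\|H(t)\|_{L^b}=1$ where $F(t)\neq0$. For any $1\le a_1,b_1\le\infty$ it follows that
\begin{equation}\label{eq:reweight}
\big\|F^{a/a_1}H^{b/b_1}\mathbf 1_{\{V\ne0\}}\big\|_{L^{a_1}L^{b_1}}=1 .
\end{equation}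
If $(\frac1a,\frac1b)=(1-\theta)(\frac1{a_0},\frac1{b_0})+\theta(\frac1{a_1},\frac1{b_1})$, we set
\begin{equation}\label{eq:Vz}
V_z=F^{a(\frac{1-z}{a_0}+\frac z{a_1})}H^{b(\frac{1-z}{b_0}+\frac z{b_1})}\operatorname{sgn}V,
\end{equation}
with $\operatorname{sgn}V=V/|V|$ on $\{V\neq0\}$ and $0$ elsewhere. Then $V_\theta=V$, $\|V_z\|_{L^{a_j}L^{b_j}}=1$ for $\operatorname{Re}z=j$, and $V_z$ is a combination of fixed indicators with coefficients that are analytic and bounded on the strip. This is the family behind complex interpolation of mixed-norm spaces (Benedek--Panzone). Applied to each entry and to a dual test function, it also gives the Riesz--Thorin theorem for linear and bilinear maps between mixed-norm spaces, which we use in Section~\ref{sec:two}.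

\begin{lemma}\label{lem:disjoint}
If $f_1,\dots,f_N$ have disjoint supports and $p\ge\max(a,b)$, then $\sum_n\|f_n\|_{L^aL^b}^p\le\|\sum_nf_n\|_{L^aL^b}^p$.
\end{lemma}

\begin{proof}
Let $y_n(t)=\|f_n(t)\|_{L^b}$. Minkowski's inequality with $p\ge a$ gives $\sum_n\|y_n\|_{L^a}^p\le\|(\sum_ny_n^p)^{1/p}\|_{L^a}^p$, and $p\ge b$ gives $(\sum_ny_n^p)^{1/p}\le(\sum_ny_n^b)^{1/b}=\|\sum_nf_n(t)\|_{L^b}$.
\end{proof}

\subsection{The dual operator}
Let $A(V)=\int U(t)^*V(t,\cdot)U(t)\,dt$. Let $R=\varrho(D)$ with $\varrho$ real, bounded and compactly supported. For $V\in L^1(\mathbb R^{1+d})$ the operator $S=|V|^{1/2}UR$ from $L^2(\mathbb R^d)$ to $L^2(\mathbb R^{1+d})$ has, on the Fourier side, a kernel of modulus proportional to $|V(t,x)|^{1/2}|\varrho(\xi)|$. Since $RA(V)R=S^*(\operatorname{sgn}V)S$,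
\begin{equation}\label{eq:trace}
\|RA(V)R\|_{\mathcal C^1}\le\|S\|_{\mathcal C^2}^2=(2\pi)^{-d}\|\varrho\|_{2}^2\|V\|_{L^1},\qquad\langle RA(V)Rf,g\rangle=\iint V\,URf\;\overline{URg}.
\end{equation}

\begin{lemma}\label{lem:duality}
Let $2<q,r<\infty$, $1<\beta<\infty$ and let $R$ be as above. Consider
\begin{enumerate}
\item[(1)] $\|\sum_j\lambda_j|URg_j|^2\|_{L^{q/2}L^{r/2}}\le C\|\lambda\|_{\ell^\beta}$ for all $(g_j)$ orthonormal in $L^2$;
\item[(2)] $\|RA(V)R\|_{\mathcal C^{\beta'}}\le C\|V\|_{L^aL^b}$ for all $V\in\mathcal V$.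
\end{enumerate}
Then (2) implies (1) with the same constant. Conversely (2) holds with constant $4C$ as soon as (1) holds for finite families of eigenvectors of $RA(V)R$, $0\le V\in\mathcal V$, with nonzero eigenvalues.
\end{lemma}

\begin{proof}
Assume (2). Replacing $\lambda_j$ by $|\lambda_j|$ and using monotone convergence, we may take a finite family and $\lambda_j\ge0$. With $\gamma=\sum_j\lambda_j\langle\cdot,g_j\rangle g_j$, \eqref{eq:trace} and (S2) give $\iint V\sum_j\lambda_j|URg_j|^2=\operatorname{Tr}(\gamma RA(V)R)\le C\|\lambda\|_{\ell^\beta}\|V\|_{L^aL^b}$. Conversely, split $V$ into four nonnegative parts, so that $V\ge0$ at the cost of a factor $4$. Let $\mu_j>0$, $g_j$ be eigenvalues and eigenvectors of $RA(V)R\ge0$ and $\lambda_j=\mu_j^{\beta'-1}$, $j\le J$. Then $\sum_{j\le J}\mu_j^{\beta'}=\iint V\sum_{j\le J}\lambda_j|URg_j|^2\le C(\sum_{j\le J}\mu_j^{\beta'})^{1/\beta}\|V\|_{L^aL^b}$.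
\end{proof}

To use this for \eqref{eq:ONS} we truncate the multiplier $D^{-s}$. Let $Q_\varepsilon$ have symbol $\mathbf 1_{\{\varepsilon<|\xi|<1/\varepsilon\}}$. For finitely many $f_j\in\dot H^s$ and $\lambda_j\ge0$,
\begin{equation}\label{eq:fatou}
\Big\|\sum_j\lambda_j|Uf_j|^2\Big\|_{L^{q/2}L^{r/2}}\le\sup_{0<\varepsilon<1}\Big\|\sum_j\lambda_j|UQ_\varepsilon f_j|^2\Big\|_{L^{q/2}L^{r/2}} .
\end{equation}
Indeed $U(t)Q_\varepsilon f_j\to U(t)f_j$ in $\dot H^s\subset L^{2d/(d-2s)}$ uniformly in $t$, hence almost everywhere in $(t,x)$ along a sequence $\varepsilon\to0$, and Fatou's lemma applies.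

\section{One frequency shell: reduction to the point $\mathbf A$}\label{sec:reduction}

Fix $\psi$ and $P=\psi(D)$ as in Theorem~\ref{thm:C}(b). For $2\le q,r\le\infty$ and $1\le\beta\le\infty$ we say that $\mathrm{FL}(q,r,\beta)$ holds if
\[
\|PA(V)P\|_{\mathcal C^{\beta'}}\le C\|V\|_{L^aL^b}\qquad(V\in\mathcal V).
\]
By Lemma~\ref{lem:duality}, Theorem~\ref{thm:C}(b) is equivalent to the next proposition.

\begin{proposition}\label{prop:FL}
If $(q,r)$ is admissible and $\frac dr>\frac{d-1}q$, then $\mathrm{FL}(q,r,\beta_c(q,r))$ holds.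
\end{proposition}

In the plane of points $X=(\frac1q,\frac1r)$ we call $\frac1q=\frac{d-1}2(\frac12-\frac1r)$ the \emph{sharp line}. It starts at $\mathbf B=(0,\frac12)$ and meets the line $\frac dr=\frac{d-1}q$ at
\[
\mathbf A=\Big(\frac{d(d-1)}{2(d^2+1)},\ \frac{(d-1)^2}{2(d^2+1)}\Big).
\]
Case (i) of the Conjecture is the triangle $\mathbf O\mathbf A\mathbf B$, $\mathbf O=(0,0)$, without the sides $\mathbf O\mathbf A$ and $\mathbf O\mathbf B$; see Figure~\ref{fig:exponents}. The function $\frac1{\beta_c}=\frac2{dq}+\frac2r$ is linear on this triangle, so it is determined by the vertices, and two of them are elementary.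

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=10.5]
\fill[gray!18] (0,0)--(0,.5)--(.3,.2)--cycle;
\draw[->] (0,0)--(.56,0) node[right]{$1/q$};
\draw[->] (0,0)--(0,.56) node[above]{$1/r$};
\draw[thick] (0,.5)--(.5,0);
\draw (0,0)--(.3,.2);
\draw[dashed] (0,0)--(.3333,.1667);
\draw[dotted,thick] (0,0)--(.15,.35);
\fill (0,0) circle (.005) node[below left]{$\mathbf O$};
\fill (0,.5) circle (.005) node[left]{$\mathbf B$};
\fill (.3,.2) circle (.005) node[right]{$\mathbf A$};
\fill (.265,.235) circle (.005) node[above right]{$Y$};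
\fill (.15,.35) circle (.005) node[above right]{$X'$};
\fill (.09,.21) circle (.005) node[left]{$X$};
\node at (.17,.2) {(i)};
\node at (.3,.06) {(ii)};
\node[below] at (.5,0) {$\frac12$};
\end{tikzpicture}
\caption{Admissible exponents $(1/q,1/r)$ for $d=3$ lie on or below the sharp line (thick). The segment $\mathbf O\mathbf A$ on the line $d/r=(d-1)/q$ separates case (i) (shaded), where $\beta_c<q/2$, from case (ii). The one-shell estimate at $X$ follows from those at $\mathbf O$, $\mathbf B$ and a point $Y$ near $\mathbf A$, through $X'$. On and below the dashed line $(d-1)/r=(d-2)/q$, Theorem~\ref{thm:known} gives all $\beta<q/2$.}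
\label{fig:exponents}
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:FL}, given Propositions~\ref{prop:high} and~\ref{prop:two} below]
The set of $(\frac1q,\frac1r,\frac1\beta)$ with $\beta<\infty$ at which FL holds, together with the point $(0,0,0)$, is convex: apply Lemma~\ref{lem:stein} to $S_z=PA(V_z)P$ with $V_z$ from \eqref{eq:Vz}. FL holds at $(0,0,0)$, where it is the bound \eqref{eq:trace} from $L^1L^1$ to $\mathcal C^1$. It holds at $(0,\frac12,1)$, where it reads $\|PA(V)P\|\le\|\psi\|_\infty^2\int\|V(t)\|_{L^\infty}\,dt$. These are the values of $\frac1{\beta_c}$ at $\mathbf O$ and $\mathbf B$.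

Let $X=(\frac1q,\frac1r)$. The ray from $\mathbf O$ through $X$ meets the sharp line at a point $X'$, and $X$ lies on the segment $(\mathbf O,X']$ by \eqref{eq:adm}. The slope of the ray is finite and larger than $\frac{d-1}d$, so $X'$ lies strictly between $\mathbf B$ and $\mathbf A$. Propositions~\ref{prop:high} and~\ref{prop:two} give FL with $\beta=\beta_c$ at points $Y$ of the sharp line arbitrarily close to $\mathbf A$. Choose $Y$ between $X'$ and $\mathbf A$. Interpolating $\mathbf B$ with $Y$ gives $X'$, and interpolating $\mathbf O$ with $X'$ gives $X$.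
\end{proof}

At $\mathbf A$ we have $\beta_c=\frac q2=\frac{d^2+1}{d(d-1)}$. This is less than $2$ for $d\ge3$ and equals $\frac52$ for $d=2$. So near $\mathbf A$ the class $\mathcal C^{\beta'}$ lies between $\mathcal C^2$ and $\mathcal C^\infty$ when $d\ge3$, and between $\mathcal C^1$ and $\mathcal C^2$ when $d=2$. This is why the two cases need different proofs.

\section{The point $\mathbf A$ for $d\ge3$: an analytic family}\label{sec:high}

As in Lemma~\ref{lem:duality} it suffices to treat $V=W^2$ with $0\le W\in\mathcal V$. With $S=WUP$ we have $S^*S=PA(V)P$ and $SS^*=WTW$, where $T=UP^2U^*$ has kernel $K(t-t',x-x')$ and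
\[
K(t,x)=\frac1{(2\pi)^d}\int e^{i(x\cdot\xi+t|\xi|)}\psi(\xi)^2\,d\xi .
\]
By (S1), $\|PA(V)P\|_{\mathcal C^p}=\|WTW\|_{\mathcal C^p}$. Hilbert--Schmidt norms of such operators involve convolution with $|K(t,\cdot)|^2$, and this function is concentrated near the sphere $|x|=|t|$. The decay in $t$ alone gives the size of $|K|^2$; the curvature of the sphere gives more.

\begin{lemma}\label{lem:kernel}
Let $d\ge2$. Then $\big\||K(t,\cdot)|^2*f\big\|_{L^{d+1}}\lesssim\langle t\rangle^{-\frac{d(d-1)}{d+1}}\|f\|_{L^{(d+1)/d}}$.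
\end{lemma}

\begin{proof}
We first show that for every $N$
\begin{equation}\label{eq:Kbound}
|K(t,x)|\le C_N\langle t\rangle^{-\frac{d-1}2}\big(1+\big||x|-|t|\big|\big)^{-N}.
\end{equation}
Let $\sigma$ be the surface measure of the unit sphere and $\check\sigma(x)=\int e^{ix\cdot\omega}\,d\sigma(\omega)$. In polar coordinates $K(t,x)=\int e^{it\rho}\check\sigma(\rho x)g(\rho)\,d\rho$ with $g\in C_c^\infty((\frac12,2))$. For $|x|\le1$ the $\rho$-derivatives of $\check\sigma(\rho x)$ are bounded, and integration by parts gives $|K|\le C_M\langle t\rangle^{-M}$, which implies \eqref{eq:Kbound}. For $|x|\ge1$ we use the standard expansion $\check\sigma(y)=\sum_\pm e^{\pm i|y|}a_\pm(|y|)$, $|y|\ge\frac12$, with $|a_\pm^{(j)}(u)|\le C_ju^{-\frac{d-1}2-j}$. Then $|\partial_\rho^j[a_\pm(\rho|x|)]|\lesssim|x|^{-\frac{d-1}2}$, and integration by parts gives $|K|\le C_M|x|^{-\frac{d-1}2}(1+||x|-|t||)^{-M}$. If $|x|\ge|t|/2$, then $|x|\gtrsim\langle t\rangle$. If $|x|<|t|/2$, then $1+||x|-|t||\gtrsim\langle t\rangle$,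 and we take $M\ge N+\frac{d-1}2$.

Let $f*\sigma_\rho(x)=\int f(x-\rho\omega)\,d\sigma(\omega)$. The spherical averaging estimate $\|f*\sigma_1\|_{L^{d+1}}\lesssim\|f\|_{L^{(d+1)/d}}$ (Strichartz 1970, Littman 1973) and scaling give the same bound for $\sigma_\rho$ with the factor $\rho^{-d(\frac d{d+1}-\frac1{d+1})}=\rho^{-\frac{d(d-1)}{d+1}}$. Write the square of the right side of \eqref{eq:Kbound} as a superposition of the measures $\rho^{d-1}\sigma_\rho$. The norm in question is then at most a constant times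
\[
\langle t\rangle^{-(d-1)}\int_0^\infty\rho^{\frac{d-1}{d+1}}\big(1+|\rho-|t||\big)^{-2N}d\rho\lesssim\langle t\rangle^{-(d-1)+\frac{d-1}{d+1}}=\langle t\rangle^{-\frac{d(d-1)}{d+1}}.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:HS}
Let $d\ge2$, $c\ge0$ and $h=\frac{d(d-1)}{d+1}-2c$. Assume $0<h<1$ and put $\frac1{a_0}=1-\frac h2$, $\frac1{b_0}=\frac d{d+1}$. If $|k(t)|\le\langle t\rangle^c$, the operator with kernel $W(t,x)k(t-t')K(t-t',x-x')W(t',x')$ has $\mathcal C^2$ norm $\lesssim\||W|^2\|_{L^{a_0}L^{b_0}}$.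
\end{lemma}

\begin{proof}
Let $w(t)=\||W(t)|^2\|_{L^{b_0}}$. Since $b_0'=d+1$, H\"older's inequality in $x$ and Lemma~\ref{lem:kernel} bound the squared norm by $\iint w(t)w(t')\langle t-t'\rangle^{-h}\,dt\,dt'$. As $h>0$, $\langle t\rangle^{-h}\le|t|^{-h}$. The Hardy--Littlewood--Sobolev inequality on $\mathbb R$, valid for $0<h<1$ and $\frac2{a_0}+h=2$, bounds the integral by $C\|w\|_{L^{a_0}}^2$.
\end{proof}

\begin{example}
Let $d=2$, $c=0$, $k=1$. Then $h=\frac23$ and $a_0=b_0=\frac32$, so $\|PA(V)P\|_{\mathcal C^2}\lesssim\|V\|_{L^{3/2}L^{3/2}}$. This is $\mathrm{FL}(6,6,2)$: at the exponents of the example in Section~\ref{sec:shells}, where \eqref{eq:ONS} fails, the estimate on one shell holds.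
\end{example}

For $d\ge3$ and $c=0$ we have $h\ge\frac32$, outside the range of Lemma~\ref{lem:HS}, and we need $\mathcal C^{\beta'}$ with $\beta'>2$ anyway. We therefore multiply the kernel by $\langle t-t'\rangle^{-z}$. On a line $\operatorname{Re}z=-c$ this spends the surplus decay and brings $h$ below $1$. On the line $\operatorname{Re}z=1$ the factor is on the edge of integrability, and after a normalization vanishing at $z=1$ it gives a bounded operator on $L^2(\mathbb R^{1+d})$.

\begin{proposition}\label{prop:high}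
Let $d\ge3$ and $\theta_{\mathbf A}=\frac{2(d+1)}{d^2+1}<1$. For $\theta<\theta_{\mathbf A}$ close to $\theta_{\mathbf A}$, $\mathrm{FL}(q,r,\beta)$ holds with
\[
\frac1q=\frac{\theta d(d-1)}{4(d+1)},\qquad\frac1r=\frac12-\frac{\theta d}{2(d+1)},\qquad\frac1{\beta'}=\frac\theta2 .
\]
These points lie on the sharp line, satisfy $\beta=\beta_c(q,r)$, and tend to $\mathbf A$ as $\theta\to\theta_{\mathbf A}$.
\end{proposition}

\begin{proof}
We have $\frac1q=\frac{d-1}2(\frac12-\frac1r)$ and $\frac2{dq}+\frac2r=1+\frac{\theta(d-1)-2\theta d}{2(d+1)}=1-\frac\theta2$, and $\theta=\theta_{\mathbf A}$ gives $\frac1q=\frac{d(d-1)}{2(d^2+1)}$. The inequality $\theta_{\mathbf A}<1$ means $d^2-2d-1>0$, which holds for $d\ge3$.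

Let $k_z(t)=\langle t\rangle^{-z}$ and let $T_z$ have kernel $e^{z^2}(z-1)k_z(t-t')K(t-t',x-x')$, so $T_0=-T$. For bounded $W_1,W_2$ with compact support, $W_1T_zW_2$ has a bounded kernel with compact support. It is an entire function of $z$ with values in $\mathcal C^2$, bounded on vertical strips thanks to $|e^{z^2}|=e^{(\operatorname{Re}z)^2-(\operatorname{Im}z)^2}$.

\emph{The line $\operatorname{Re}z=1$.} We claim that $\|W_1T_zW_2\|\lesssim\|W_1\|_\infty\|W_2\|_\infty$ uniformly. By continuity in $z$ it suffices to bound $T_z$ on $L^2(\mathbb R^{1+d})$ uniformly for $\operatorname{Re}z=1+\epsilon$, $0<\epsilon\le1$. Conjugation by the unitary map $G(t)\mapsto U(t)G(t)$ turns $T_z$ into $e^{z^2}(z-1)$ times convolution with $k_z$ in $t$ composed with $P^2$ in $x$. So $\|T_z\|\le\|\psi\|_\infty^2|e^{z^2}(z-1)|\,\|\widehat{k_z}\|_\infty$. From $\langle t\rangle^{-z}=\Gamma(z/2)^{-1}\int_0^\infty e^{-w(1+t^2)}w^{z/2-1}\,dw$ and the Fourier transform of a Gaussian,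
\[
\widehat{k_z}(\tau)=\frac{\sqrt\pi}{\Gamma(z/2)}\int_0^\infty\Phi(w)\,w^{\frac{z-1}2-1}\,dw,\qquad\Phi(w)=e^{-w-\tau^2/(4w)} .
\]
Integration by parts, with no boundary terms since $\epsilon>0$, gives $(z-1)\int_0^\infty\Phi w^{\frac{z-1}2-1}dw=-2\int_0^\infty\Phi'w^{\frac{z-1}2}dw$. Now $\Phi'=\Phi\cdot(\frac{\tau^2}{4w^2}-1)$. With $w_0=|\tau|/2$, $\Phi$ increases on $(0,w_0)$, and $|\Phi'|\le e^{-w}$ on $(w_0,\infty)$. Hence
\[
\int_0^\infty|\Phi'|\,w^{\epsilon/2}\,dw\le w_0^{\epsilon/2}e^{-2w_0}+\Gamma\Big(1+\frac\epsilon2\Big)\le2 .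
\]
By Stirling's formula $|\Gamma(z/2)|^{-1}\le Ce^{C|\operatorname{Im}z|}$ for $1\le\operatorname{Re}z\le2$, and this growth is absorbed by $e^{z^2}$.

\emph{The line $\operatorname{Re}z=-c$, $c=\frac{1-\theta}\theta$.} Here $|k_z|=\langle t\rangle^c$ and $h=\frac{d(d-1)}{d+1}+2-\frac2\theta$. Thus $h<1$ if and only if $\frac2\theta>\frac{d^2+1}{d+1}$, that is $\theta<\theta_{\mathbf A}$, and $h\to1$ as $\theta\to\theta_{\mathbf A}$. So $0<h<1$ for $\theta<\theta_{\mathbf A}$ close to $\theta_{\mathbf A}$, and Lemma~\ref{lem:HS} applies.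

\emph{Interpolation.} We have $\frac\theta{b_0}=\frac{\theta d}{d+1}=1-\frac2r=\frac1b$ and $\frac\theta{a_0}=\theta-\frac{\theta d(d-1)}{2(d+1)}+\theta c=1-\frac2q=\frac1a$. Let $V=W^2$, $\|V\|_{L^aL^b}=1$, and for $0\le\operatorname{Re}\zeta\le1$ let $W_\zeta=W^{\zeta/\theta}\mathbf 1_{\{W\ne0\}}$ and $S_\zeta=W_\zeta T_{1-\zeta/\theta}W_\zeta$. For $\operatorname{Re}\zeta=0$ we have $|W_\zeta|\le1$, so $\|S_\zeta\|\lesssim1$. For $\operatorname{Re}\zeta=1$ we have $\operatorname{Re}(1-\zeta/\theta)=-c$ and $\|S_\zeta\|_{\mathcal C^2}\lesssim\|V^{1/\theta}\|_{L^{a_0}L^{b_0}}=1$. Lemma~\ref{lem:stein} gives $\|WTW\|_{\mathcal C^{2/\theta}}=\|S_\theta\|_{\mathcal C^{2/\theta}}\lesssim1$, and $2/\theta=\beta'$.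
\end{proof}

\section{The point $\mathbf A$ for $d=2$: decomposition near the light cone}\label{sec:two}

In this section $d=2$, so $\mathbf A=(\frac15,\frac1{10})$ and $\frac1{\beta_c}=\frac1q+\frac2r$.

\begin{proposition}\label{prop:two}
Let $8<r_*<10$, $\frac1{q_*}=\frac14-\frac1{2r_*}$ and $\frac1\beta=\frac14+\frac3{2r_*}$. Then $\mathrm{FL}(q_*,r_*,\beta)$ holds. The point $(\frac1{q_*},\frac1{r_*})$ lies on the sharp line, $\beta=\beta_c(q_*,r_*)$, and the point tends to $\mathbf A$ as $r_*\to10$.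
\end{proposition}

The last sentence follows by substitution. At $(q,r)=(q_*,r_*)$ we have the strict inequalities
\begin{equation}\label{eq:strict}
\beta>2,\qquad\frac12<\frac{2\beta}r<\frac{2\beta}q<1,\qquad r>8,\qquad\frac\beta2<\Big(\frac r4\Big)',\qquad c:=\frac6\beta-\frac4r-2>0 .
\end{equation}
Indeed, let $y=\frac1{r_*}\in(\frac1{10},\frac18)$. Then $\frac1\beta\in(\frac25,\frac7{16})$, so $2<\beta<\frac52$, and $\frac1{q_*}>\frac3{16}>y$. The conditions $\frac{2\beta}r>\frac12$, $\frac{2\beta}q<1$ and $c>0$ read $4y>\frac14+\frac32y$, $\frac12-y<\frac14+\frac32y$ and $5y-\frac12>0$; each is equivalent to $y>\frac1{10}$. Finally $\frac\beta2<\frac54<\frac53<(\frac r4)'$ because $\frac r4<\frac52$. With $\beta$ fixed, \eqref{eq:strict} persists for $(\frac1q,\frac1r)$ in a neighborhood $\mathcal O$ of $(\frac1{q_*},\frac1{r_*})$. It implies $2<\beta<\frac q2<\frac r2$.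

We must now interpolate between $\mathcal C^1$ and $\mathcal C^2$. The trace bound \eqref{eq:trace} sees only the area of the set of frequencies on which the operator acts. It improves only if $V$ is cut into pieces whose operators act on thin sectors. We first find out which pieces these are, then bound the pieces at each scale, and finally sum the scales.

\subsection{Geometry of the kernel}
Let $\widehat V(\tau,\zeta)=\iint e^{-i(t\tau+x\cdot\zeta)}V\,dt\,dx$. Expanding \eqref{eq:trace} in Fourier integrals shows that, for $V\in L^1$, the operator $PA(V)P$ acts on $\widehat f$ as the integral operator with kernel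
\begin{equation}\label{eq:Fkernel}
(2\pi)^{-2}\psi(\xi)\psi(\eta)\widehat V(\tau,\zeta),\qquad\tau=|\xi|-|\eta|,\quad\zeta=\xi-\eta .
\end{equation}
Put $m=|\zeta|^2-\tau^2=2|\xi||\eta|(1-\cos\angle(\xi,\eta))$. On the support of the kernel $0\le m\le|\zeta|^2$ and $|\zeta|<4$. The quantity $m$ measures the distance of $(\tau,\zeta)$ from the light cone.

\begin{lemma}\label{lem:geom}
\begin{enumerate}
\item[(a)] $\|PA(V)P\|_{\mathcal C^2}^2\lesssim\iint_{m>0}|\widehat V(\tau,\zeta)|^2m^{-1/2}\,d\tau\,d\zeta$.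
\item[(b)] If $\frac12<|\xi|,|\eta|<2$, $\zeta\ne0$, $\tau\ne0$ and $\pm$ is the sign of $\tau$, then $1-\cos\angle(\xi,\pm\zeta)\le5m/|\zeta|^2$ and $1-\cos\angle(\eta,\pm\zeta)\le5m/|\zeta|^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Integrate the square of \eqref{eq:Fkernel} in $(\xi,\zeta)$. Fix $\zeta\ne0$. On each of the two open half-planes bounded by $\mathbb R\zeta$, the distances $(p,p')=(|\xi|,|\xi-\zeta|)$ are coordinates. Their gradients are $\xi/|\xi|$ and $\eta/|\eta|$, so $d\xi=dp\,dp'/|\sin\omega|$ with $\omega=\angle(\xi,\eta)$. Let $Y=p+p'\in(1,4)$, so $dp\,dp'=\frac12d\tau\,dY$ and $4pp'=Y^2-\tau^2$. Then $4pp'\sin^2\frac\omega2=m$ and $4pp'\cos^2\frac\omega2=4pp'-m=Y^2-|\zeta|^2$, hence $|\sin\omega|=m^{1/2}(Y^2-|\zeta|^2)^{1/2}/(2pp')$. Since $pp'<4$ and $Y+|\zeta|\ge1$, the weight against which $|\widehat V|^2$ is integrated is $\lesssim m^{-1/2}\int_{|\zeta|}^4(Y-|\zeta|)^{-1/2}\,dY\lesssim m^{-1/2}$.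

(b) Squaring $|\xi-\zeta|=|\xi|-\tau$ gives $\xi\cdot\zeta=|\xi|\tau+\frac m2$, and $|\zeta|-|\tau|=m/(|\zeta|+|\tau|)\le m/|\zeta|$. If $\tau>0$, then $|\xi||\zeta|-\xi\cdot\zeta\le|\xi|(|\zeta|-\tau)\le|\xi|m/|\zeta|$. If $\tau<0$, then $|\xi||\zeta|+\xi\cdot\zeta=|\xi|(|\zeta|-|\tau|)+\frac m2\le5|\xi|m/|\zeta|$, because $|\zeta|\le4\le8|\xi|$. Divide by $|\xi||\zeta|$. Exchanging $\xi$ and $\eta$ replaces $(\tau,\zeta)$ by $(-\tau,-\zeta)$ and leaves $m$ and $(\operatorname{sgn}\tau)\zeta$ unchanged, which gives the bound for $\eta$.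
\end{proof}

So the part of $\widehat V$ where $m\sim\vartheta^2|\zeta|^2$ costs a factor $(\vartheta|\zeta|)^{-1/2}$ in $\mathcal C^2$. If the direction of $\zeta$ is also fixed up to $\vartheta$, the operator acts on a sector of angle $O(\vartheta)$ and gains a factor $\vartheta$ in $\mathcal C^1$. This dictates the partition.

\subsection{The partition}
Fix $\phi\in C_c^\infty((\frac12,2))$ and $\Theta\in C_c^\infty((-1,1))$ with values in $[0,1]$, $\sum_{l\in\mathbb Z}\phi(2^lu)=1$ for $u>0$ and $\sum_{n\in\mathbb Z}\Theta(u-n)=1$. Let $\Lambda=2^{-l}$, $l\ge-2$, and $\vartheta=2^{-i}$, $i\ge0$. For $i<10$ let $\nu=(\Lambda,\vartheta)$ and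
\[
\chi_\nu(\tau,\zeta)=\phi\big(|\zeta|/\Lambda\big)\,\phi\big(m^{1/2}/(\vartheta|\zeta|)\big),
\]
set to $0$ where $m\le0$. For $i\ge10$ divide the circle of directions into the $2^i$ dyadic arcs $\kappa$ of length $\ell=2\pi\vartheta$, with centers $\omega_\kappa$. Let $\nu=(\Lambda,\vartheta,\kappa,\pm)$ and let $\chi_\nu$ be the function above multiplied by $\Theta((\arg\zeta-\omega_\kappa)/\ell)\mathbf 1_{\{\pm\tau>0\}}$. Then $\sum_\nu\chi_\nu=1$ on $\{m>0,\ |\zeta|<4\}$. Define $\widetilde\chi_\nu$ in the same way from $\widetilde\phi\in C_c^\infty((\frac14,4))$ and $\widetilde\Theta\in C_c^\infty((-2,2))$, with values in $[0,1]$ and equal to $1$ on $[\frac12,2]$ and $[-1,1]$. Then $\widetilde\chi_\nu\chi_\nu=\chi_\nu$, the supports of the $\widetilde\chi_\nu$ have bounded overlap, and $m^{1/2}\sim\Lambda\vartheta$ on them. For $i\ge10$ we have $m<16\vartheta^2|\zeta|^2$ on the support, so $|\tau|>|\zeta|/2$ and the indicator does not destroy smoothness. We write $\nu\in(\Lambda,\vartheta)$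 for the indices with given $\Lambda,\vartheta$.

For $\Lambda=1$, $i\ge10$, the support of $\chi_\nu$ is a plank of size $1\times\vartheta\times\vartheta^2$ tangent to the cone. For $\omega_\kappa=0$ and sign $+$, the inverse Fourier transforms of $\chi_\nu$ and $\widetilde\chi_\nu$ satisfy
\begin{equation}\label{eq:plank}
|\check\chi_\nu(t,x)|+|\check{\widetilde\chi}_\nu(t,x)|\le C_N\vartheta^3\big(1+\vartheta^2|t|+|x_1+t|+\vartheta|x_2|\big)^{-N}.
\end{equation}
To see this, put $\tau-\zeta_1=\vartheta^2y_0$, $\zeta_1=y_1$, $\zeta_2=\vartheta y_2$. On the support $y_1\sim1$ and $|y_2|\lesssim1$, and $|y_0|\lesssim1$ because $|\zeta|-\tau=m/(|\zeta|+\tau)\lesssim\vartheta^2$ and $|\zeta|-\zeta_1=\zeta_2^2/(|\zeta|+\zeta_1)\lesssim\vartheta^2$. The arguments of the cutoffs are built from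
\[
|\zeta|=(y_1^2+\vartheta^2y_2^2)^{1/2},\qquad\frac{\arg\zeta}\vartheta=\frac{\arctan(\vartheta y_2/y_1)}\vartheta,\qquad\frac m{\vartheta^2}=y_2^2-y_0(2y_1+\vartheta^2y_0),
\]
which are smooth in $y$ uniformly in $\vartheta\in(0,1]$. So the cutoffs are uniformly $C_c^\infty$ functions of $y$. Since $\tau t+\zeta\cdot x=y_0\vartheta^2t+y_1(x_1+t)+y_2\vartheta x_2$ and $d\tau\,d\zeta=\vartheta^3dy$, \eqref{eq:plank} follows. For $\Lambda=1$ and $i<10$ the cutoffs are finitely many $C_c^\infty$ functions and \eqref{eq:plank} holds as well. All other $\nu$ arise by a rotation in $x$, the reflection $t\mapsto-t$ and the dilation $\check\chi_\nu=\Lambda^3\check\chi_{\nu_1}(\Lambda\,\cdot)$, where $\nu_1$ is $\nu$ with $\Lambda$ replaced by $1$. In particular all $\check\chi_\nu,\check{\widetilde\chi}_\nu$ have $L^1$ norm $O(1)$.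

For $V\in\mathcal V$ let $V_\nu=\check\chi_\nu*V$, a Schwartz function, and define the seminorms
\[
[V]_{\Lambda,\vartheta}=\vartheta^{1-3/\beta}\Lambda^{-1/\beta}\Big(\sum_{\nu\in(\Lambda,\vartheta)}\|V_\nu\|_{L^{\beta'}}^{\beta'}\Big)^{1/\beta'} .
\]

\begin{lemma}\label{lem:reduce}
$\|PA(V)P\|_{\mathcal C^{\beta'}}\lesssim\big(\sum_{\Lambda,\vartheta}[V]_{\Lambda,\vartheta}^{\beta'}\big)^{1/\beta'}$ for $V\in\mathcal V$.
\end{lemma}

\begin{proof}
For a finite family $g=(g_\nu)$ in $L^1\cap L^2(\mathbb R^{3})$ let $\mathcal T(g)=\sum_\nu PA(\check{\widetilde\chi}_\nu*g_\nu)P$. For $i\ge10$, \eqref{eq:Fkernel} and Lemma~\ref{lem:geom}(b) show that the kernel of the $\nu$-th term vanishes unless $\xi$ and $\eta$ lie in a sector $S_\nu$ of angle $O(\vartheta)$ around the direction $\pm e^{i\omega_\kappa}$. So $P$ may be replaced by $(\psi\mathbf 1_{S_\nu})(D)$ in this term, and \eqref{eq:trace} bounds its $\mathcal C^1$ norm by $C\vartheta\|g_\nu\|_{L^1}$. For $i<10$ this bound is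 \eqref{eq:trace} itself. Lemma~\ref{lem:geom}(a) and bounded overlap treat $\mathcal C^2$:
\[
\|\mathcal T(g)\|_{\mathcal C^1}\lesssim\sum_\nu\vartheta\|g_\nu\|_{L^1},\qquad\|\mathcal T(g)\|_{\mathcal C^2}^2\lesssim\sum_\nu(\Lambda\vartheta)^{-1}\|g_\nu\|_{L^2}^2 .
\]
Fix a finite set of indices, let $G_\nu=\vartheta^{1-3/\beta}\Lambda^{-1/\beta}V_\nu$, normalize $\sum_\nu\|G_\nu\|_{\beta'}^{\beta'}=1$, and put $g_\nu^z=\vartheta^{z-1}(\Lambda\vartheta)^{z/2}|G_\nu|^{\beta'(1-z/2)}\operatorname{sgn}G_\nu$. These functions are bounded and rapidly decreasing. The first right side equals $1$ for $\operatorname{Re}z=0$, the second equals $1$ for $\operatorname{Re}z=1$, and $g_\nu^z=V_\nu$ at $z=\frac2\beta$, which lies in $(0,1)$ because $\beta>2$. Since $(1-\frac2\beta)+\frac12\cdot\frac2\beta=\frac1{\beta'}$, Lemma~\ref{lem:stein} gives $\|\sum_\nu PA(V_\nu)P\|_{\mathcal C^{\beta'}}\lesssim1$, where we used $\check{\widetilde\chi}_\nu*V_\nu=V_\nu$. The kernel of this finite sum is \eqref{eq:Fkernel}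 times $\sum_\nu\chi_\nu(\tau,\zeta)\in[0,1]$, which increases to $1$ off the null set $\{m=0\}$. By dominated convergence the finite sums tend to $PA(V)P$ in $\mathcal C^2$, and (S1) concludes.
\end{proof}

\subsection{One scale}
\begin{lemma}\label{lem:scale}
For $(\frac1q,\frac1r)\in\mathcal O$ and $V\in\mathcal V$,
\[
[V]_{\Lambda,\vartheta}\lesssim\Lambda^{2(\frac1\beta-\frac1q-\frac2r)}\,\vartheta^{1-\frac4q-\frac2r}\,\|V\|_{L^aL^b}.
\]
\end{lemma}

\begin{proof}
\emph{Scaling and duality.} Write $V=\widetilde V(\Lambda\,\cdot)$. Then $V_\nu=\widetilde V_{\nu_1}(\Lambda\,\cdot)$, so $[V]_{\Lambda,\vartheta}=\Lambda^{-\frac1\beta-\frac3{\beta'}}[\widetilde V]_{1,\vartheta}$ and $\|\widetilde V\|_{L^aL^b}=\Lambda^{\frac1a+\frac2b}\|V\|_{L^aL^b}$. The powers add up to $-\frac1\beta-3+\frac3\beta+(1-\frac2q)+(2-\frac4r)=2(\frac1\beta-\frac1q-\frac2r)$. So we may take $\Lambda=1$. The multipliers $\chi_\nu$ are real, hence self-adjoint, and by duality it suffices to prove, for $g_\nu\in\mathcal V$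 and $F_\nu=\check\chi_\nu*g_\nu$,
\begin{equation}\label{eq:dec}
\Big\|\sum_{\nu\in(1,\vartheta)}F_\nu\Big\|_{L^{q/2}L^{r/2}}\lesssim\vartheta^E\Big(\sum_{\nu\in(1,\vartheta)}\|g_\nu\|_{L^\beta}^\beta\Big)^{1/\beta},\qquad E=\frac3\beta-\frac4q-\frac2r .
\end{equation}

\emph{One plank.} Let $\frac1{A_1}=1-\frac1\beta+\frac2q$ and $\frac1{A_2}=1-\frac1\beta+\frac2r$; both lie in $(0,1)$ because $\beta<\frac q2<\frac r2$. By \eqref{eq:plank}, $\|\check\chi_\nu\|_{L^{A_1}L^{A_2}}\lesssim\vartheta^{3-2/A_1-1/A_2}=\vartheta^E$. Young's inequality in $x$ and then in $t$ gives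
\begin{equation}\label{eq:oneplank}
\|F_\nu\|_{L^{q/2}L^{r/2}}\lesssim\vartheta^E\|g_\nu\|_{L^\beta}.
\end{equation}
For $i<10$ there is one $\nu$ and we are done. Let $i\ge10$. The content of \eqref{eq:dec} is that the roughly $\vartheta^{-1}$ planks can be summed with no loss, whereas the triangle inequality loses $\vartheta^{-1/\beta'}$. We square the sum and use that the product of two transversal planks is small.

\emph{Whitney decomposition.} Mixed norms are invariant under rotations in $x$ and under $t\mapsto-t$. At the cost of a factor $2^9$ we may keep only the sign $+$ and the arcs $\kappa$ inside one dyadic arc $I$ of length $2\pi2^{-8}$, rotated so as to be centered at angle $0$. Write $F_\kappa,g_\kappa,\chi_\kappa$ and $F=\sum_{\kappa\subset I}F_\kappa$. For a dyadic arc $\iota\subset I$ put $F_\iota=\sum_{\kappa\subset\iota}F_\kappa$ and $\|g_\iota\|_{\ell^pL^p}=(\sum_{\kappa\subset\iota}\|g_\kappa\|_{L^p}^p)^{1/p}$. Call two dyadic arcs of the same length \emph{close}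 if they are equal or adjacent. If two arcs are close, so are their parents. Write $\iota\sim\iota'$ if $\iota,\iota'$ are not close but their parents are. Let $\mathcal D$ be the set of pairs $(\kappa,\kappa')$ whose parents are close. If $(\kappa,\kappa')\notin\mathcal D$, follow the ancestors of $\kappa$ and $\kappa'$ up to $I$: there is exactly one generation at which they satisfy $\iota\sim\iota'$, and their length there is at least $2\ell$. Hence
\begin{equation}\label{eq:whitney}
F^2=\sum_{(\kappa,\kappa')\in\mathcal D}F_\kappa F_{\kappa'}+\sum_{\alpha}\ \sum_{\iota\sim\iota',\ |\iota|=\alpha}F_\iota F_{\iota'},\qquad\alpha=2\ell,4\ell,\dots,|I|/4 .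
\end{equation}
If $\iota\sim\iota'$ have length $\alpha$, the gap between them lies in $[\alpha,2\alpha]$ and each $\iota$ has at most $3$ partners. In $\mathcal D$ the gap is at most $2\ell$ and each $\kappa$ has at most $6$ partners.

\emph{Transversality.} Let $\iota\sim\iota'$ have length $\alpha\ge2\ell$. Let $\iota^+$ be $\iota$ enlarged by $\ell/2$ on each side, so that the gap between $\iota^+$ and $\iota'^+$ is at least $\alpha-\ell\ge\alpha/2$. For $C_1\geq 8$ let
\[
\Sigma_\iota=\big\{\tfrac12\le|\zeta|\le2,\ \arg\zeta\in\iota^+,\ \big|\tau-|\zeta|\big|\le C_1\vartheta^2\big\}.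
\]
It contains the support of $\widehat{F_\iota}$, since there $0<|\zeta|-\tau\le m/|\zeta|<8\vartheta^2$. We claim that
\begin{equation}\label{eq:measure}
|\Sigma_\iota\cap(z_0-\Sigma_{\iota'})|\lesssim C_1^2\,\vartheta^4/\alpha\qquad\text{for all }z_0=(\tau_0,\zeta_0).
\end{equation}
A point $(\tau,\zeta)$ of this set has $\tau$ in an interval of length $2C_1\vartheta^2$ determined by $\zeta$, and $|f(\zeta)-\tau_0|\le2C_1\vartheta^2$ with $f(\zeta)=|\zeta|+|\zeta_0-\zeta|$. The set $\{\zeta:\arg\zeta\in\iota^+,\ \arg(\zeta_0-\zeta)\in\iota'^+\}$ is an intersection of two narrow sectors, hence convex. On it $\partial_{\zeta_2}f=\sin\omega-\sin\omega'$ with $\omega\in\iota^+$, $\omega'\in\iota'^+$. Since $|\omega|,|\omega'|\le|I|<\frac1{10}$, this derivative has constant sign and modulus at least $\alpha/4$. So for each $\zeta_1\in[0,2]$ the admissible $\zeta_2$ have measure at most $16C_1\vartheta^2/\alpha$, which proves \eqref{eq:measure}. If $\widehat G,\widehat{G'}$ are supported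 in $\Sigma_\iota,\Sigma_{\iota'}$, the Cauchy--Schwarz inequality in the convolution $\widehat G*\widehat{G'}(z_0)$, \eqref{eq:measure} and Plancherel give
\begin{equation}\label{eq:bil}
\|GG'\|_{L^2}\lesssim C_1\vartheta^2\alpha^{-1/2}\|G\|_{L^2}\|G'\|_{L^2}.
\end{equation}

\emph{Four bilinear bounds.} The supports of the $\chi_\kappa$ overlap at most twice, so $\|F_\iota\|_2\lesssim\|g_\iota\|_{\ell^2L^2}$. The bilinear map $(g_\iota,g_{\iota'})\mapsto F_\iota F_{\iota'}$ has the following norms: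
\begin{enumerate}
\item[1.] $\ell^2L^2\times\ell^2L^2\to L^1L^1$: $O(1)$, by Cauchy--Schwarz;
\item[2.] $\ell^2L^2\times\ell^2L^2\to L^2L^2$: $O(\vartheta^2\alpha^{-1/2})$, by \eqref{eq:bil};
\item[3.] $\ell^2L^2\times\ell^2L^2\to L^1L^2$: $O(\vartheta\alpha^{-1/2})$;
\item[4.] $\ell^\infty L^\infty\times\ell^\infty L^\infty\to L^\infty L^\infty$: $O((\alpha/\vartheta)^2)$, since $\iota$ contains $\alpha/\ell$ arcs $\kappa$ and $\|\check\chi_\kappa\|_{L^1}\lesssim1$.
\end{enumerate}
For bound 3 we localize to time intervals of length $\vartheta^{-2}$, the longest scale that the thickness $\vartheta^2$ of $\Sigma_\iota$ does not resolve. Take a Schwartz function $\varrho$ on $\mathbb R$ with $\widehat\varrho$ compactly supported and $|\varrho|\ge1$ on $[-1,1]$. Tile $\mathbb R$ by intervals $J$ of length $\vartheta^{-2}$ with centers $t_J$ and put $\varrho_J(t)=\varrho(\vartheta^2(t-t_J))$. Multiplication by $\varrho_J$ moves Fourier supports by $O(\vartheta^2)$ in $\tau$ only, so \eqref{eq:bil}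 applies with a larger $C_1$. With $\sum_J|\varrho_J|^2\lesssim1$ we get
\[
\|F_\iota F_{\iota'}\|_{L^1L^2}\le\sum_J\vartheta^{-1}\|\varrho_JF_\iota\cdot\varrho_JF_{\iota'}\|_{L^2}\lesssim\frac\vartheta{\alpha^{1/2}}\sum_J\|\varrho_JF_\iota\|_2\|\varrho_JF_{\iota'}\|_2\lesssim\frac\vartheta{\alpha^{1/2}}\|F_\iota\|_2\|F_{\iota'}\|_2 .
\]
Let $\frac12\le v\le u\le1$. Then $(u,v)=w_1(1,1)+w_2(\frac12,\frac12)+w_3(1,\frac12)$ with $w_1=2v-1$, $w_2=2-2u$, $w_3=2u-2v$, which are nonnegative with sum $1$. H\"older's inequality and bounds 1--3 give $\ell^2L^2\times\ell^2L^2\to L^{1/u}L^{1/v}$ with norm $O(\vartheta^{2w_2+w_3}\alpha^{-(w_2+w_3)/2})=O(\vartheta^{4-2u-2v}\alpha^{-(1-v)})$. By \eqref{eq:strict} we may take $u=\frac{2\beta}q$, $v=\frac{2\beta}r$. Bilinear interpolation of this bound (weight $\frac2\beta$) with bound 4 (weight $1-\frac2\beta$) gives $\ell^\beta L^\beta\times\ell^\beta L^\beta\to L^{q/4}L^{r/4}$ with norm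
\[
\vartheta^{\frac8\beta-\frac8q-\frac8r}\alpha^{-\frac2\beta+\frac4r}\Big(\frac\alpha\vartheta\Big)^{2-\frac4\beta}=\vartheta^{\frac{12}\beta-\frac8q-\frac8r-2}\alpha^{2+\frac4r-\frac6\beta}=\vartheta^{2E}\Big(\frac\vartheta\alpha\Big)^c .
\]
For $(\kappa,\kappa')\in\mathcal D$, Cauchy--Schwarz and \eqref{eq:oneplank} give the same bound with $\alpha=\ell$, where $(\vartheta/\alpha)^c\sim1$. We treat $\mathcal D$ as the term $\alpha=\ell$ of \eqref{eq:whitney}, and at each scale $\alpha$ we call the pairs that occur \emph{related}.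

\emph{Summing the pairs at one scale $\alpha$.} The products are almost orthogonal in $x$. For a related pair $(\iota,\iota')$, both $\iota^+$ and $\iota'^+$ lie within $\frac\alpha2+2\alpha+\alpha+\frac\ell2\le4\alpha$ of the center $\omega_\iota$ of $\iota$. The $x$-frequencies of $F_\iota F_{\iota'}(t,\cdot)$ are sums $\zeta+\zeta'$ of two vectors from this convex sector with lengths in $[\frac12,2]$ and arguments at most $\frac1{10}$, so they lie in
\[
R_\iota=\{\tfrac12\le|\zeta|\le4,\ |\arg\zeta-\omega_\iota|\le4\alpha\}.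
\]
Let $\pi_\iota(\zeta)=\Theta_1(|\zeta|)\Theta_2((\arg\zeta-\omega_\iota)/\alpha)$ with $\Theta_1\in C_c^\infty((\frac14,8))$, $\Theta_2\in C_c^\infty((-5,5))$ chosen so that $\pi_\iota=1$ on $R_\iota$. The supports have bounded overlap. After a rotation $\pi_\iota$ is a uniformly $C_c^\infty$ function of $(\zeta_1,\zeta_2/\alpha)$, so $\|\check\pi_\iota\|_{L^1}\lesssim1$. The map $(h_\iota)\mapsto\sum_\iota\pi_\iota(D)h_\iota$ is therefore bounded from $\ell^2L^2_x$ to $L^2_x$ and from $\ell^1L^\infty_x$ to $L^\infty_x$, hence from $\ell^{p'}L^p_x$ to $L^p_x$ for $p\ge2$. Apply this with $p=\frac r4>2$ to $G_\iota(t,\cdot)$, where $G_\iota$ is the sum of $F_\iota F_{\iota'}$ over the partners $\iota'$ of $\iota$, so $\pi_\iota(D)G_\iota=G_\iota$. Then use $\ell^{\beta/2}\subset\ell^{p'}$, valid as $\frac\beta2\le(\frac r4)'$, and Minkowski's inequality in $t$, valid as $\frac q4\ge\frac\beta2$: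
\[
\Big\|\sum_\iota G_\iota\Big\|_{L^{q/4}L^{r/4}}\lesssim\Big(\sum_\iota\|G_\iota\|_{L^{q/4}L^{r/4}}^{\beta/2}\Big)^{2/\beta}\lesssim\vartheta^{2E}\Big(\frac\vartheta\alpha\Big)^c\Big(\sum_{(\iota,\iota')}\big(\|g_\iota\|\,\|g_{\iota'}\|\big)^{\beta/2}\Big)^{2/\beta},
\]
with the sum over related pairs and the norms in $\ell^\beta L^\beta$. Since $(XY)^{\beta/2}\le\frac12(X^\beta+Y^\beta)$ and each arc has at most $6$ partners, the last sum is at most $6\sum_\kappa\|g_\kappa\|_{L^\beta}^\beta$.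

\emph{Summing over $\alpha$.} As $q,r>4$, the triangle inequality holds in $L^{q/4}L^{r/4}$, and $\sum_\alpha(\vartheta/\alpha)^c\lesssim1$ because $c>0$. So \eqref{eq:whitney} gives $\|F\|_{L^{q/2}L^{r/2}}^2=\|F^2\|_{L^{q/4}L^{r/4}}\lesssim\vartheta^{2E}(\sum_\kappa\|g_\kappa\|_{L^\beta}^\beta)^{2/\beta}$, which is \eqref{eq:dec}.
\end{proof}

\subsection{All scales}
At $(q_*,r_*)$ both exponents in Lemma~\ref{lem:scale} vanish: the power of $\Lambda$ because $\beta$ is critical, the power of $\vartheta$ because the point is on the sharp line. So the lemma at this point gives only $[V]_{\Lambda,\vartheta}\lesssim\|V\|$, which cannot be summed. But the lemma holds on the open set $\mathcal O$. We split $V$ into pieces whose norms at nearby exponents are all determined by one number and two dyadic parameters $(n,j)$. Each piece is then seen by essentially one scale $(\Lambda,\vartheta)$.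

\begin{proof}[Proof of Proposition~\ref{prop:two}]
Let $V\in\mathcal V$ with $\|V\|_{L^{a_*}L^{b_*}}=1$, let $F,H$ be as before \eqref{eq:reweight} for the exponents $(a_*,b_*)$, and let
\[
E_{nj}=\{V\ne0,\ 2^n\le F<2^{n+1},\ 2^j\le H<2^{j+1}\},\qquad V_{nj}=V\mathbf 1_{E_{nj}}\in\mathcal V .
\]
Finitely many $V_{nj}$ are nonzero. Fix $\delta\in(0,1)$ so small that the four points $(\frac1q,\frac1r)=(\frac1{q_*}+\epsilon\delta,\frac1{r_*}+\epsilon'\delta)$, $\epsilon,\epsilon'\in\{\pm1\}$, lie in $\mathcal O$. At such a point $\frac1a=\frac1{a_*}-2\epsilon\delta$ and $\frac1b=\frac1{b_*}-2\epsilon'\delta$, so $|V|=F^{a_*/a}H^{b_*/b}\cdot F^{2a_*\epsilon\delta}H^{2b_*\epsilon'\delta}$ and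
\[
\|V_{nj}\|_{L^aL^b}\lesssim2^{2\delta(a_*\epsilon n+b_*\epsilon'j)}x_{nj},\qquad x_{nj}=\max_{\epsilon,\epsilon'}\big\|F^{a_*/a}H^{b_*/b}\mathbf 1_{E_{nj}}\big\|_{L^aL^b}.
\]
On $\mathcal O$ we have $\beta<\frac q2<\frac r2$, that is $\beta'>\max(a,b)$. So \eqref{eq:reweight} and Lemma~\ref{lem:disjoint} give $\sum_{n,j}x_{nj}^{\beta'}\le4$. At the same point the factor in Lemma~\ref{lem:scale} is $\Lambda^{-2\delta(\epsilon+2\epsilon')}\vartheta^{-\delta(4\epsilon+2\epsilon')}=2^{\delta[\epsilon(2l+4i)+\epsilon'(4l+2i)]}$. Choosing the better signs for each $(l,i,n,j)$,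
\[
[V_{nj}]_{\Lambda,\vartheta}\lesssim M_{(l,i),(n,j)}\,x_{nj},\qquad M_{(l,i),(n,j)}=2^{-\delta(|2l+4i+2a_*n|+|4l+2i+2b_*j|)} .
\]
For fixed $(l,i)$ the sum of $M$ over $(n,j)$ is a product of two geometric sums and is bounded. For fixed $(n,j)$ the sum over $(l,i)$ is bounded because $(l,i)\mapsto(2l+4i,4l+2i)$ has determinant $-12$ and so maps $\mathbb Z^2$ injectively into $\mathbb Z^2$. By Schur's test $M$ is bounded on $\ell^{\beta'}$. Since $[V]_{\Lambda,\vartheta}\le\sum_{n,j}[V_{nj}]_{\Lambda,\vartheta}$, we obtain $\sum_{\Lambda,\vartheta}[V]_{\Lambda,\vartheta}^{\beta'}\lesssim1$, and Lemma~\ref{lem:reduce} concludes.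
\end{proof}

This completes the proof of Proposition~\ref{prop:FL} and of Theorem~\ref{thm:C}(b).

\section{From one shell to all shells}\label{sec:allshells}

We prove Theorem~\ref{thm:C}(a). It implies Theorem~\ref{thm:B}(i$'$): if $\tilde\beta<\beta$, then $\lambda_n^*\le n^{-1/\tilde\beta}\|\lambda\|_{\ell^{\tilde\beta}}$, so $\|\lambda\|_{\ell^{\beta,1}}\le\|\lambda\|_{\ell^{\tilde\beta}}\sum_nn^{1/\beta-1/\tilde\beta-1}\lesssim\|\lambda\|_{\ell^{\tilde\beta}}$. Let $d\geq2$, let $(q,r)$ be as in Theorem~\ref{thm:C}, $\beta=\beta_c(q,r)$ and $p=\beta'$.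

\subsection{Reduction to counting singular values}
We may assume that the family is finite and $\lambda_j\ge0$, and by \eqref{eq:fatou} it suffices to bound the density of the functions $Q_\varepsilon f_j$ uniformly in $\varepsilon$. Let $g_j=D^sf_j$ and $\gamma=\sum_j\lambda_j\langle\cdot,g_j\rangle g_j$. Let $\psi_{LP}\in C_c^\infty(\{\frac12<|\xi|<2\})$ be real and radial with $\sum_{k\in\mathbb Z}\psi_{LP}(2^{-k}\xi)=1$ for $\xi\ne0$. The $\ell^2$-valued Littlewood--Paley inequality states that for $1<r<\infty$ and finitely many $u_j\in L^r(\mathbb R^d)$,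
\[
\Big\|\Big(\sum_j|u_j|^2\Big)^{1/2}\Big\|_{L^r}\lesssim\Big\|\Big(\sum_{j,k}|\psi_{LP}(2^{-k}D)u_j|^2\Big)^{1/2}\Big\|_{L^r}.
\]
Apply it for each $t$ to $u_j=\lambda_j^{1/2}U(t)Q_\varepsilon f_j$, which lie in $L^2\cap L^\infty$. With $\psi=|\xi|^{-s}\psi_{LP}$ we have $\psi_{LP}(2^{-k}D)D^{-s}=2^{-ks}\psi(2^{-k}D)$, so
\[
\Big\|\sum_j\lambda_j|UQ_\varepsilon f_j|^2\Big\|_{L^{q/2}L^{r/2}}\lesssim\Big\|\sum_k\rho_k\Big\|_{L^{q/2}L^{r/2}},\qquad\rho_k=2^{-2ks}\sum_j\lambda_j|U\psi(2^{-k}D)Q_\varepsilon g_j|^2,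
\]
and only finitely many $\rho_k$ are nonzero. Let $0\le V\in\mathcal V$, $\|V\|_{L^aL^b}=1$, and
\[
A_k(V)=2^{-2ks}\psi(2^{-k}D)A(V)\psi(2^{-k}D),\qquad\mathbf N(\mu)=\sum_{k\in\mathbb Z}\mathcal N(\mu;A_k(V)).
\]
By \eqref{eq:trace}, $\iint V\rho_k=\operatorname{Tr}(\gamma Q_\varepsilon A_k(V)Q_\varepsilon)$. We shall prove
\begin{equation}\label{eq:weak}
\mathbf N(\mu)\le C\mu^{-p}\qquad(\mu>0).
\end{equation}
This suffices. Let $B$ be a finite sum of operators $A_k(V)$ with $k$ of one parity. These act on mutually orthogonal subspaces, so $\mathcal N(\mu;B)\le\mathbf N(\mu)$, and \eqref{eq:weak} with $\mu\uparrow s_n(B)$ gives $s_n(B)\lesssim n^{-1/p}$. By (S1) and (S2), $\operatorname{Tr}(\gamma Q_\varepsilon BQ_\varepsilon)\lesssim\sum_n\lambda_n^*n^{-1/\beta'}=\|\lambda\|_{\ell^{\beta,1}}$. Add the two parities and take the supremum over $V$.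

\subsection{Two neighboring exponents}
At the exponent $(q,r)$ itself, Proposition~\ref{prop:FL} bounds every $A_k(V)$ in $\mathcal C^p$ by the same constant, with no decay in $k$. We gain decay by moving the exponent so that $s$ changes. Since $X=(\frac1q,\frac1r)$ may lie on the sharp line, we move parallel to it. For small $\delta>0$ let
\[
\Big(\frac1{q_0},\frac1{r_0}\Big)=X+\delta\Big(-\frac{d-1}2,1\Big),\qquad\Big(\frac1{q_1},\frac1{r_1}\Big)=X-\delta\Big(-\frac{d-1}2,1\Big).
\]
These points are admissible and satisfy $\frac d{r_i}>\frac{d-1}{q_i}$; here we use that this condition is open. Let $s_i$ and $p_i=\beta_c(q_i,r_i)'=\frac d{2s_i}$ be the corresponding quantities. The numbers $\frac1a,\frac1b,s,\frac1p$ are affine in $X$, hence the averages of their values at $i=0,1$, and $s_1-s=s-s_0=\delta_1:=\frac{d+1}2\delta>0$. Thus $p_1<p<p_0<\infty$. In case (i) $\beta<\frac q2$, and always $\beta<\frac r2$, so $p>\max(a,b)$. We take $\delta$ so small that $p\ge\max(a_0,b_0,a_1,b_1)$.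

The unitary dilation $f\mapsto2^{kd/2}f(2^k\cdot)$ conjugates $\psi(D)$ to $\psi(2^{-k}D)$ and $U(2^kt)$ to $U(t)$. Hence $A_k(V')$ is unitarily equivalent to $2^{-2ks-k}PA(V'(2^{-k}\cdot,2^{-k}\cdot))P$ with $P=\psi(D)$. The dilation multiplies the $L^{a_i}L^{b_i}$ norm by $2^{k(1/a_i+d/b_i)}$, and $\frac1{a_i}+\frac d{b_i}-1=2s_i$. Proposition~\ref{prop:FL} gives
\begin{equation}\label{eq:scaled}
\|A_k(V')\|_{\mathcal C^{p_i}}\lesssim2^{2k(s_i-s)}\|V'\|_{L^{a_i}L^{b_i}}\qquad(V'\in\mathcal V,\ i=0,1).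
\end{equation}
Let $\theta=\frac{p_0-p_1}{p_0+p_1}\in(0,1)$. From $\frac2p=\frac1{p_0}+\frac1{p_1}$ we get $(1-\theta)p_0=(1+\theta)p_1=p$. For $y>0$ and $M\in\mathbb R$ put $\Delta=M-\theta\log_2y$. Substituting $2^{M}=2^\Delta y^\theta$,
\begin{equation}\label{eq:balance}
\min\{(2^{-M}y)^{p_0},(2^My)^{p_1}\}=y^p\min\{2^{-\Delta p_0},2^{\Delta p_1}\}\le y^p2^{-p_1|\Delta|}.
\end{equation}

The mechanism is visible when $V$ has norm at most $1$ in both spaces $L^{a_i}L^{b_i}$. Then \eqref{eq:scaled}, Chebyshev's inequality and \eqref{eq:balance} with $M=2\delta_1k$, $y=1/\mu$ give $\mathcal N(\mu;A_k(V))\lesssim\mu^{-p}2^{-p_1|\Delta|}$. As $k$ varies, $\Delta$ runs through an arithmetic progression, and the sum over $k$ gives \eqref{eq:weak}: at each height $\mu$ essentially one shell counts. A general $V$ must be split into pieces for which the two norms are under control, and the height $\mu$ must be shared among the pieces.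

\begin{proof}[Proof of \eqref{eq:weak}]
Let $F,H$ be as before \eqref{eq:reweight} and let $u=F^{a/a_0}H^{b/b_0}$, $v=F^{a/a_1}H^{b/b_1}$ on $\{V\ne0\}$. By \eqref{eq:reweight}, $\|u\|_{L^{a_0}L^{b_0}}=\|v\|_{L^{a_1}L^{b_1}}=1$, and $uv=F^2H^2=V^2$ by the averaging property. Let $E_n=\{V\neq0,\ 2^n\le u/v<2^{n+1}\}$ and $V_n=V\mathbf 1_{E_n}\in\mathcal V$; finitely many $V_n$ are nonzero. Then $V_n\le2^{-n/2}u\mathbf 1_{E_n}$ and $V_n\le2^{(n+1)/2}v\mathbf 1_{E_n}$. Put $x_n=\max(\|u\mathbf 1_{E_n}\|_{L^{a_0}L^{b_0}},\|v\mathbf 1_{E_n}\|_{L^{a_1}L^{b_1}})$. Lemma~\ref{lem:disjoint} gives $\sum_nx_n^p\le2$, and \eqref{eq:scaled} gives, with $M_{n,k}=2\delta_1k+\frac n2$,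
\begin{equation}\label{eq:twobounds}
\|A_k(V_n)\|_{\mathcal C^{p_0}}\lesssim2^{-M_{n,k}}x_n,\qquad\|A_k(V_n)\|_{\mathcal C^{p_1}}\lesssim2^{M_{n,k}}x_n .
\end{equation}
By \eqref{eq:balance} the piece $n$ matters for the shells $k$ with $M_{n,k}\approx\theta\log_2(x_n/\mu)$. We want each shell to meet few pieces in this way, which could fail if $x_n$ jumps. So we replace $x_n$ by the slowly varying majorant $\tilde x_n=\max_l2^{-|n-l|/4}x_l\ge x_n$. It is positive, it satisfies $|\log_2\tilde x_{n+1}-\log_2\tilde x_n|\le\frac14$, and $\sum_n\tilde x_n^p\le\sum_{n,l}2^{-|n-l|p/4}x_l^p\lesssim1$. Put $y_n=\tilde x_n/\mu$ and $\Delta_{n,k}=M_{n,k}-\theta\log_2y_n$. Then $\Delta_{n+1,k}-\Delta_{n,k}\ge\frac12-\frac\theta4\ge\frac14$. Let $\epsilon=\frac{p_1}{2p_0}$ and $c_1=\frac12(1-2^{-\epsilon/4})$. For fixed $k$ each interval $[\frac j4,\frac{j+1}4)$ contains at most one $\Delta_{n,k}$, so the heights $\mu_{n,k}=c_1\mu2^{-\epsilon|\Delta_{n,k}|}$ satisfy $\sum_n\mu_{n,k}\le\mu$. By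 Ky Fan's inequality $\mathcal N(\mu;A_k(V))\le\sum_n\mathcal N(\mu_{n,k};A_k(V_n))$. By Chebyshev's inequality, \eqref{eq:twobounds}, $p_1<p_0$ and \eqref{eq:balance},
\[
\mathcal N(\mu_{n,k};A_k(V_n))\lesssim2^{\epsilon p_0|\Delta_{n,k}|}\min\{(2^{-M_{n,k}}y_n)^{p_0},(2^{M_{n,k}}y_n)^{p_1}\}\le y_n^p\,2^{-p_1|\Delta_{n,k}|/2}.
\]
For fixed $n$, $\Delta_{n,k}$ is an arithmetic progression in $k$ with step $2\delta_1$. Summing over $k$ and then over $n$ gives $\mathbf N(\mu)\lesssim\sum_n(\tilde x_n/\mu)^p\lesssim\mu^{-p}$.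
\end{proof}

\begin{remark}
The hypothesis $\frac dr>\frac{d-1}q$ entered through Proposition~\ref{prop:FL} and through $p>a$. If $\frac dr<\frac{d-1}q$, the bound of Theorem~\ref{thm:C}(a) is false: the $N$ time translates from the introduction have left side $\gtrsim N^{2/q}$ and $\|\lambda\|_{\ell^{\beta_c,1}}\sim N^{1/\beta_c}$, and $\frac2q>\frac1{\beta_c}$.
\end{remark}

\section{The region $d/r\le(d-1)/q$}\label{sec:second}

In this region the target $\frac1\beta=\frac2q$ is again linear in $X$. It agrees with $\frac1{\beta_c}$ on the line $\frac dr=\frac{d-1}q$, next to which Theorem~\ref{thm:B}(i$'$) applies, and it is reached by Theorem~\ref{thm:known} on the line $\frac{d-1}r=\frac{d-2}q$. It remains to interpolate. The regularity $s$ depends on $X$, so the analytic family must include a complex power of $D$.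

\begin{lemma}\label{lem:ONSinterp}
Let $(q_i,r_i)$ be admissible and $1<\beta_i<\infty$, $i=0,1$. If \eqref{eq:ONS} holds at $(q_i,r_i,\beta_i)$ for $i=0,1$, it holds at $(q,r,\beta)$ whenever $(\frac1q,\frac1r,\frac1\beta)$ is a convex combination of the points $(\frac1{q_i},\frac1{r_i},\frac1{\beta_i})$.
\end{lemma}

\begin{proof}
Let $R_\varepsilon^s=D^{-s}Q_\varepsilon$. We claim that \eqref{eq:ONS} at $(q,r,\beta)$ is equivalent to
\begin{equation}\label{eq:dualONS}
\|R_\varepsilon^sA(V)R_\varepsilon^s\|_{\mathcal C^{\beta'}}\le C\|V\|_{L^aL^b}\qquad(V\in\mathcal V,\ 0<\varepsilon<1).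
\end{equation}
If \eqref{eq:dualONS} holds, Lemma~\ref{lem:duality} with $g_j=D^sf_j$ bounds the density of the $Q_\varepsilon f_j$ uniformly in $\varepsilon$, and \eqref{eq:fatou} and monotone convergence give \eqref{eq:ONS}. Conversely, eigenvectors $g_j$ of $R_\varepsilon^sA(V)R_\varepsilon^s$ with nonzero eigenvalue satisfy $Q_\varepsilon g_j=g_j$, so the functions $R^s_\varepsilon g_j=D^{-s}g_j$ are orthonormal in $\dot H^s$. Then \eqref{eq:ONS} supplies what the second part of Lemma~\ref{lem:duality} needs.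

Let the combination have weights $1-\theta,\theta$ and let $s(z)=(1-z)s_0+zs_1$. Since $s$ is affine in $X$, $s(\theta)=s$. Put $S_z=D^{-s(z)}Q_\varepsilon A(V_z)Q_\varepsilon D^{-s(z)}$ with $V_z$ from \eqref{eq:Vz}. Thanks to $Q_\varepsilon$ this family is bounded and analytic on the strip. For $z=j+i\tau$ we have $D^{-s(z)}=D^{-s_j}D^{-i\tau(s_1-s_0)}$, and the second factor is unitary on $L^2$, so it does not change Schatten norms. Thus \eqref{eq:dualONS} at the two endpoints and Lemma~\ref{lem:stein} give \eqref{eq:dualONS} at $(q,r,\beta)$, uniformly in $\varepsilon$.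
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
Let $X=(\frac1q,\frac1r)$ be admissible with $\frac dr\le\frac{d-1}q$. Since \eqref{eq:ONS} for some $\beta$ implies it for all smaller $\beta$, it suffices to treat $\frac1\beta=\frac2q+2\epsilon$ for all small $\epsilon>0$. If $d\ge3$ and $\frac{d-1}r\le\frac{d-2}q$, this is Theorem~\ref{thm:known}. Otherwise consider the points $X(\delta)=X+\delta(-\frac{d-1}2,1)$, $\delta\in\mathbb R$. The quantity $\frac1q+\frac{d-1}{2r}\le\frac{d-1}4$ is constant along this line, so $X(\delta)$ is admissible as long as its first coordinate lies in $(0,\frac12)$ and its second is positive. We find $X_1=X(\delta)$ with $\delta>0$ and $X_2=X(\delta)$ with $\delta\le0$ at which \eqref{eq:ONS} holds with $\frac1{\beta_i}=\frac2{q_i}+2\epsilon<1$.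

\emph{The point $X_1$.} As $\delta$ increases from $0$, the first coordinate decreases, the second increases, and $X(\delta)$ reaches the line $\frac dr=\frac{d-1}q$ at a point with both coordinates positive. There $\frac1{\beta_c}=\frac2q$. By continuity, a point $X_1$ slightly past the line is admissible and satisfies $\frac d{r_1}>\frac{d-1}{q_1}$ and $\frac1{\beta_c(q_1,r_1)}<\frac2{q_1}+2\epsilon$. Theorem~\ref{thm:B}(i$'$) applies, and $\frac1{\beta_1}<\frac2q+2\epsilon<1$ for small $\epsilon$.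

\emph{The point $X_2$ for $d\ge3$.} As $\delta$ decreases from $0$, the positive quantity $\frac{d-1}r-\frac{d-2}q$ decreases linearly and vanishes at a point $X_2$ with $\frac1{q_2}>\frac1q>0$, hence $\frac1{r_2}>0$. There $\frac1{q_2}+\frac{d-1}{2r_2}=\frac d{2q_2}\le\frac{d-1}4$, so $\frac1{q_2}\le\frac{d-1}{2d}<\frac12$ and $X_2$ is admissible. Theorem~\ref{thm:known} gives all $\beta_2<\frac{q_2}2$, and $\frac1{\beta_2}\le\frac{d-1}d+2\epsilon<1$ for small $\epsilon$.

\emph{The point $X_2$ for $d=2$.} Here the line $\frac{d-1}r=\frac{d-2}q$ is the excluded axis $r=\infty$, and we stop just before it. Choose $X_2$ with $\frac1{r_2}=\min(\epsilon,\frac1r)$. Then $\frac1q\le\frac1{q_2}\le\frac14$, so $X_2$ is admissible. Theorem~\ref{thm:known} gives \eqref{eq:ONS} for $\frac1{\beta_2}\ge\frac1{\beta_{1/2}(q_2,r_2)}=\frac2{q_2}+\frac2{r_2}$, in particular for $\frac1{\beta_2}=\frac2{q_2}+2\epsilon$, which is less than $1$ for $\epsilon<\frac14$.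

The point $X$ lies on the segment $[X_1,X_2]$ and $\frac2q+2\epsilon$ is affine in $X$. Lemma~\ref{lem:ONSinterp} gives \eqref{eq:ONS} at $X$ with $\frac1\beta=\frac2q+2\epsilon$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BKS}
Neal Bez, Shinya Kinoshita, Shobu Shiraki,
\emph{A note on Strichartz estimates for the wave equation with orthonormal initial data},
arXiv:2306.14547 (2023).

\end{thebibliography}
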